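\title{Rigid projectively hyperholomorphic bundles on Hilbert schemes of K3 surfaces with discriminant not proportional to $c_2$}

\begin{abstract}
Let $S$ be a projective K3 surface, $F$ a spherical vector bundle on $S$ and $\lambda$ a partition of $n$. Through the isospectral Hilbert scheme these data define a vector bundle $E_\lambda$ on $X=S^{[n]}$. We show that $E_\lambda$ is slope-stable for some ample class and rigid, that its projectivization extends to all small deformations of $X$ exactly when $\lambda$ is a rectangle, and we compute its discriminant in that case. For every composite $n\ge4$ this gives stable, rigid, projectively hyperholomorphic bundles whose discriminant is not a multiple of $c_2(X)$, which answers a question posed by O'Grady. The smallest example has rank $2$ on $S^{[4]}$ and discriminant $6q_X^\vee-4c_2(X)$.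
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
We work over $\mathbb{C}$, and cohomology has rational coefficients. A \emph{hyperk\"ahler variety of type $K3^{[n]}$} is a simply connected smooth projective variety $X$, deformation equivalent to the Hilbert scheme of $n$ points on a K3 surface, such that $H^0(X,\Omega^2_X)$ is spanned by a holomorphic symplectic form. The space $H^2(X)$ carries the Beauville--Bogomolov--Fujiki form $b_X$, a nondegenerate symmetric bilinear form; for Hilbert schemes it is written out in Section~\ref{sec:iso}. The inverse of $b_X$ is an element of $H^2(X)\otimes H^2(X)$, and $q_X^\vee\in H^4(X)$ denotes its image under the cup product. Concretely, $q_X^\vee=\sum_i e_ie_i^\vee$ for any pair of bases $(e_i)$, $(e_i^\vee)$ of $H^2(X)$ that are dual for $b_X$.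

The \emph{discriminant} of a vector bundle $\mathcal{F}$ of rank $r$ is
\begin{equation}\label{eq:disc}
\Delta(\mathcal{F})=2r\,c_2(\mathcal{F})-(r-1)c_1(\mathcal{F})^2=c_1(\mathcal{F})^2-2r\operatorname{ch}_2(\mathcal{F})=c_2(\mathcal{E}nd\,\mathcal{F}).
\end{equation}
The last equality holds because $\operatorname{ch}(\mathcal{E}nd\,\mathcal{F})=\operatorname{ch}(\mathcal{F})\operatorname{ch}(\mathcal{F}^\vee)$ has no term in $H^2$ and has the term $2r\operatorname{ch}_2-c_1^2$ in $H^4$. Applied to $\mathcal{E}nd(\mathcal{A}\otimes \mathcal{B})=\mathcal{E}nd\,\mathcal{A}\otimes\mathcal{E}nd\,\mathcal{B}$, the same remark gives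
\begin{equation}\label{eq:tensor}
\Delta(\mathcal{A}\otimes \mathcal{B})=\operatorname{rk}(\mathcal{B})^2\Delta(\mathcal{A})+\operatorname{rk}(\mathcal{A})^2\Delta(\mathcal{B}).
\end{equation}
So $\Delta(\mathcal{F})$ does not change when $\mathcal{F}$ is twisted by a line bundle. It is an invariant of the projective bundle $\pi\colon\mathbb{P}(\mathcal{F})\to X$, since $\mathcal{E}nd\,\mathcal{F}=\mathcal{O}_X\oplus\mathcal{E}nd_0\mathcal{F}$ and the traceless part $\mathcal{E}nd_0\mathcal{F}$ is $\pi_*T_{\mathbb{P}(\mathcal{F})/X}$.

For a nef class $h$ on a smooth projective variety of dimension $d$ and a torsion-free sheaf $\mathcal{G}\neq0$, the slope is $\mu_h(\mathcal{G})=c_1(\mathcal{G})\cdot h^{d-1}/\operatorname{rk}\mathcal{G}$. If $h$ is ample, $\mathcal{F}$ is \emph{$h$-stable} (resp.\ \emph{$h$-semistable}) when $\mu_h(\mathcal{G})<\mu_h(\mathcal{F})$ (resp.\ $\le$) for all subsheaves $\mathcal{G}\subset\mathcal{F}$ with $0<\operatorname{rk}\mathcal{G}<\operatorname{rk}\mathcal{F}$. We call a vector bundle $\mathcal{F}$ on $X$ \emph{stable} if it is $h$-stable for some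 ample class $h$, and \emph{rigid} if $\operatorname{Ext}^1(\mathcal{F},\mathcal{F})=0$. A rigid stable vector bundle $\mathcal{F}$ is \emph{projectively hyperholomorphic} if $\mathbb{P}(\mathcal{F})$ extends to all small deformations of $X$. One asks this of $\mathbb{P}(\mathcal{F})$ and not of $\mathcal{F}$ in order to remove the condition that $c_1(\mathcal{F})$ stay of type $(1,1)$. The condition in degree four remains: if $\mathbb{P}(\mathcal{F})$ extends, so does the bundle $\pi_*T_{\mathbb{P}(\mathcal{F})/X}$, whose second Chern class is $\Delta(\mathcal{F})$. The following known facts form the background of the question in \cite{OGrady}; we use them without proof.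

\begin{proposition}\label{prop:known}
Let $X$ be a hyperk\"ahler variety of type $K3^{[n]}$, $n\ge2$. If $\mathcal{F}$ is projectively hyperholomorphic, then $\Delta(\mathcal{F})$ remains of type $(2,2)$ on all deformations of $X$, and hence it is a linear combination of $c_2(X)$ and $q_X^\vee$. The classes $c_2(X)$ and $q_X^\vee$ are linearly dependent if $n\in\{2,3\}$ and linearly independent if $n>3$.
\end{proposition}

For $n\in\{2,3\}$ the discriminant of a projectively hyperholomorphic bundle is therefore a multiple of $c_2(X)$. For $n>3$ it lies in a plane, and nothing in Proposition~\ref{prop:known} confines it to the line $\mathbb{Q}\,c_2(X)$. Still, the most obvious bundles whose projectivizations follow every deformation of $X$ do lie on that line: $\Delta=0$ for line bundles, $\Delta(T_X)=4n\,c_2(X)$, and by \eqref{eq:tensor} tensor products of such bundles give nothing new. One could guess that the pattern of $n=2,3$ persists. The following question is posed in \cite{OGrady}, where it is stated that no such examples are known.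

\begin{quote}
\emph{Is there, for some $n>3$, a stable projectively hyperholomorphic (in particular rigid) vector bundle $\mathcal{F}$ on a hyperk\"ahler variety $X$ of type $K3^{[n]}$ such that $\Delta(\mathcal{F})\ne c\cdot c_2(X)$ in $H^4(X)$ for every $c\in\mathbb{Q}$?}
\end{quote}

The answer is yes: for $n=4$ in rank $2$, and for every composite $n\ge4$.

\subsection{Results}
Let $S$ be a projective K3 surface, $X=S^{[n]}$ the Hilbert scheme of $n$ points, $G=\mathfrak{S}_n$ the symmetric group and $S^{(n)}=S^n/G$. The \emph{isospectral Hilbert scheme} is the reduced fiber product $X_n=(X\times_{S^{(n)}}S^n)_{\mathrm{red}}$, with projections $p\colon X_n\to X$ and $f\colon X_n\to S^n$. Let $F$ be a \emph{spherical} vector bundle of rank $r_0$ on $S$, that is, $F$ is $H$-stable for some integral ample class $H$ and $\operatorname{Ext}^1(F,F)=0$; the basic example is $F=\mathcal{O}_S$. For a partition $\lambda$ of $n$ let $V_\lambda$ be the corresponding irreducible representation of $G$ and $d_\lambda=\dim V_\lambda$. Put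
\[
W_\lambda=F^{\boxtimes n}\otimes V_\lambda,\qquad E_\lambda=(p_*f^*W_\lambda)^G,\qquad r=r_0^{\,n}d_\lambda,
\]
where $G$ permutes the factors of $F^{\boxtimes n}$ and acts on $V_\lambda$. An \emph{$a\times b$ rectangle} is the partition $(b^a)$ of $n=ab$, whose Young diagram has $a$ rows and $b$ columns.

\begin{theorem}\label{thm:A}
Let $n=4$, $\lambda=(2,2)$ and $F=\mathcal{O}_S$. Then $E_\lambda$ is a vector bundle of rank $2$ on $X=S^{[4]}$. It is slope-stable for some ample class, rigid and projectively hyperholomorphic, and $\Delta(E_\lambda)\neq c\cdot c_2(X)$ for every $c\in\mathbb{Q}$. In fact $\Delta(E_\lambda)=6q_X^\vee-4c_2(X)$.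
\end{theorem}

\begin{theorem}\label{thm:B}
Let $n\ge2$, and let $S$, $F$, $\lambda$ be as above.
\begin{enumerate}
\item[(1)] $E_\lambda$ is a vector bundle of rank $r$, slope-stable for some ample class, and rigid.
\item[(2)] The following are equivalent: \emph{(i)} $\lambda$ is a rectangle; \emph{(ii)} $\operatorname{Ext}^2(E_\lambda,E_\lambda)\cong\mathbb{C}$; \emph{(iii)} $E_\lambda$ is projectively hyperholomorphic; \emph{(iv)} $\Delta(E_\lambda)$ lies in the span of $c_2(X)$ and $q_X^\vee$.
\item[(3)] Let $n\ge4$, let $\lambda$ be an $a\times b$ rectangle and put $\kappa=\dfrac{(a^2-1)(b^2-1)}{(n-1)(n-2)(n-3)}$. Then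
\[
\Delta(E_\lambda)=\frac{r^2}{12}\Big(1-\frac1{r_0^2}\Big)c_2(X)+\frac{r^2\kappa}{r_0^2}\Big(q_X^\vee+\frac{n-12}{12}\,c_2(X)\Big),
\]
and this is a multiple of $c_2(X)$ if and only if $a=1$ or $b=1$.
\end{enumerate}
\end{theorem}

If $n\ge4$ is composite, write $n=ab$ with $a,b\ge2$; then $E_{(b^a)}$ is a stable, rigid, projectively hyperholomorphic bundle on $S^{[n]}$ with $\Delta\notin\mathbb{Q}\,c_2(X)$. If $n\ge5$ is prime, the only rectangles are $(n)$ and $(1^n)$, for which $\Delta\in\mathbb{Q}\,c_2(X)$; we claim nothing about the existence of examples for prime $n$.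

\subsection{The method}
Each property of $E_\lambda$ is read off from $V_\lambda$ and its restriction to a subgroup.
\begin{itemize}
\item The derived McKay correspondence identifies $\operatorname{Ext}^2(E_\lambda,E_\lambda)$ with $\operatorname{End}_{\mathfrak{S}_{n-1}}(V_\lambda)$ (Section~\ref{sec:ext}). This space is a line exactly when $\lambda$ is a rectangle, and then the obstruction space for extending $\mathbb{P}(E_\lambda)$ vanishes (Section~\ref{sec:def}).
\item A destabilizing subsheaf of $E_\lambda$ would produce a $G$-invariant subspace of $V_\lambda$, so stability comes from irreducibility (Section~\ref{sec:stab}).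
\item Near a point where two pairs of points collide, $E_\lambda$ is determined by the restriction of $V_\lambda$ to $\mathfrak{S}_2\times\mathfrak{S}_2$. Such points sweep out a surface $R\cong\mathbb{P}^1\times\mathbb{P}^1$ on which $c_2(X)$ vanishes while $\Delta(E_\lambda)$ usually does not. Section~\ref{sec:example} works this out for the rank two bundle on $S^{[4]}$.
\end{itemize}
Two more test surfaces (Section~\ref{sec:test}) determine the discriminant of the rectangular bundles. They also give a linear functional on $H^4(X)$ that kills $c_2(X)$ and $q_X^\vee$ and whose value on $\Delta(E_\lambda)$ is, up to a nonzero factor, the variance of the spectrum of the Jucys--Murphy element on $V_\lambda$ (Section~\ref{sec:final}). This closes the circle of equivalences. Proposition~\ref{prop:known} is used only for the implication (iii)$\Rightarrow$(iv) and for the exact formulas; the non-proportionality in Theorem~\ref{thm:A} does not depend on it.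

\section{The isospectral Hilbert scheme and the bundles $E_\lambda$}\label{sec:iso}

\subsection{The Hilbert scheme}
The variety $X=S^{[n]}$ parametrizes subschemes $\xi\subset S$ of length $n$. It is hyperk\"ahler of dimension $2n$, so $K_X$ is trivial, $H^2(X,\mathcal{O}_X)=\mathbb{C}$ and $H^0(T_X)\cong H^0(\Omega^1_X)=0$. The Hilbert--Chow morphism $\rho\colon X\to S^{(n)}$ sends $\xi$ to its support counted with multiplicities. It is an isomorphism over the cycles of $n$ distinct points and contracts the divisor $\mathbb{D}\subset X$ of nonreduced subschemes. Let $\delta=\frac12[\mathbb{D}]$. For $\gamma\in H^2(S)$ let $\gamma_{(n)}\in H^2(X)$ be the pullback by $\rho$ of the class on $S^{(n)}$ that corresponds to $\sum_i\operatorname{pr}_i^*\gamma$ on $S^n$. By Beauville's description,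
\[
H^2(X)=\{\gamma_{(n)}:\gamma\in H^2(S)\}\oplus\mathbb{Q}\delta
\]
is an orthogonal sum for $b_X$, with $b_X(\gamma_{(n)},\gamma_{(n)})=\gamma^2$ and $b_X(\delta,\delta)=-2(n-1)$. If $(e_i)$, $(e_i^\vee)$ are dual bases of $H^2(S)$ for the intersection form, $1\le i\le 22$, then
\begin{equation}\label{eq:qvee}
q_X^\vee=\sum_i(e_i)_{(n)}(e_i^\vee)_{(n)}-\frac{\delta^2}{2(n-1)}.
\end{equation}

\subsection{Local structure of $X_n$}
A point of $X_n$ is a subscheme $\xi$ together with an ordering $(x_1,\dots,x_n)$ of its support with multiplicities. The group $G$ acts by reordering; $p$ is invariant and finite, and $f$ is equivariant. For a $G$-equivariant vector bundle $W$ on $S^n$ put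
\[
\Psi(W)=(p_*f^*W)^G ,
\]
so that $E_\lambda=\Psi(W_\lambda)$. For $\Psi(W)$ to be locally free we need $p$ to be flat. Haiman's theorem \cite{Haiman} states that for $\mathbb{C}^2$ in place of $S$ the map $p$ is finite and flat of degree $n!$. The next lemma transports this to $S$ and gives the local model of $E_\lambda$ used in all later computations. For a polydisk $U\subset\mathbb{C}^2$ let $X_m(U)$ be the part over $U^{(m)}$ of the isospectral Hilbert scheme of $m$ points of $\mathbb{C}^2$. Let
\[
\mathsf{W}_\lambda=(\mathbb{C}^{r_0})^{\otimes n}\otimes V_\lambda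
\]
be the representation of $G$ of dimension $r$ in which $G$ permutes the tensor factors and acts on $V_\lambda$.

\begin{lemma}\label{lem:local}
Let $\sum_in_ix_i\in S^{(n)}$ with distinct $x_i$, let $U_i\ni x_i$ be disjoint coordinate polydisks on which $F$ is trivial, and let $K=\prod_i\mathfrak{S}_{n_i}\subset G$. Over the open set $\prod_iU_i^{(n_i)}\subset S^{(n)}$, the variety $X$ is $X'=\prod_iU_i^{[n_i]}$, and $X_n$ is the disjoint union of the translates $\sigma X_n'$, $\sigma\in G/K$, of $X_n'=\prod_iX_{n_i}(U_i)$. If $p'\colon X_n'\to X'$ is the restriction of $p$, then $f^*W_\lambda|_{X_n'}\cong\mathcal{O}_{X_n'}\otimes\mathsf{W}_\lambda$ as $K$-equivariant bundles, and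
\begin{equation}\label{eq:localE}
E_\lambda|_{X'}\cong\big(p'_*\mathcal{O}_{X_n'}\otimes\mathsf{W}_\lambda\big)^K .
\end{equation}
\end{lemma}

\begin{proof}
A subscheme with $n_i$ points in $U_i$ is the disjoint union of its parts, which gives $X'$. The preimage of $\prod U_i^{(n_i)}$ in $S^n$ is the disjoint union of the translates of $\prod U_i^{n_i}$ (the first $n_1$ coordinates in $U_1$, the next $n_2$ in $U_2$, and so on), whose stabilizer is $K$. Over $\prod U_i^{n_i}$ the fiber product is $\prod_i\big(U_i^{[n_i]}\times_{U_i^{(n_i)}}U_i^{n_i}\big)$. A product of reduced complex spaces is reduced, so the reduction of this product is $X_n'$. Trivializations of $F$ on the $U_i$ give a $K$-equivariant trivialization of $W_\lambda$ on $\prod U_i^{n_i}$ with fiber $\mathsf{W}_\lambda$. Finally, a $G$-invariant section on the union of the translates $\sigma X_n'$ is the same as a $K$-invariant section on $X'_n$.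
\end{proof}

\begin{proposition}\label{prop:bundle}
The map $p$ is finite and flat of degree $n!$. For every $G$-equivariant vector bundle $W$ on $S^n$, the sheaf $\Psi(W)$ is a vector bundle of the same rank. If $S^n_*\subset S^n$ is the complement of the diagonals and $\varpi\colon S^n_*\to X\setminus\mathbb{D}$ is the \'etale quotient by $G$, then $\varpi^*\Psi(W)=W|_{S^n_*}$ as equivariant bundles.
\end{proposition}

\begin{proof}
Flatness can be tested analytically. By Lemma~\ref{lem:local} and Haiman's theorem, $p$ is locally a disjoint union of $|G/K|$ products of flat maps of degrees $n_i!$. Hence $p_*f^*W$ is locally free, and so is its direct summand $\Psi(W)$, the image of the averaging projector. Over $X\setminus\mathbb{D}$ the map $f$ identifies $X_n$ with $S^n_*$ and $p$ with $\varpi$, and $(\varpi_*W)^G$ is the descent of $W$ along the free action.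
\end{proof}

So $E_\lambda$ has rank $r$ and extends across $\mathbb{D}$ the descent of $W_\lambda$. For $F=\mathcal{O}_S$ the bundles $E_\lambda=\operatorname{Hom}_G(V_\lambda^\vee,p_*\mathcal{O}_{X_n})$ are the multiplicity spaces in the isotypic decomposition of $p_*\mathcal{O}_{X_n}$. All our Chern class computations take place where points collide at most in pairs, and there the extension is elementary.

\begin{lemma}\label{lem:two}
Let $U\subset\mathbb{C}^2$ be a polydisk, $B$ the blow-up of $U^2$ along the diagonal and $D\subset B$ the exceptional divisor. Then $X_2(U)=B$, and $p\colon B\to U^{[2]}$ is the quotient by $\mathfrak{S}_2$, which fixes $D$ pointwise. Moreover $p_*\mathcal{O}_B=\mathcal{O}\oplus L$, where $L$ is the line bundle of anti-invariant functions, and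
\[
p^*L=\mathcal{O}_B(-D),\qquad p^*\mathcal{O}(\mathbb{D})=\mathcal{O}_B(2D).
\]
On the curve $\mathbb{P}(T_xU)\subset U^{[2]}$ of length two subschemes supported at $x$, the bundle $L$ has degree $1$ and $\mathcal{O}(\mathbb{D})$ has degree $-2$.
\end{lemma}

\begin{proof}
We use the standard description $U^{[2]}=B/\mathfrak{S}_2$, in which $D=\mathbb{P}(T_U)$ maps isomorphically onto $\mathbb{D}$. The ideal of $D$ is generated by the coordinate differences $u_1-u_2$ and $v_1-v_2$, so near any point of $D$ one of them is a local equation $z$ of $D$, and $z$ is anti-invariant. An anti-invariant function vanishes on the fixed locus $D$, so it is $z$ times an invariant function. Thus $L$ is generated by $z$, which gives $p^*L=\mathcal{O}_B(-D)$, and $z^2$ is a local equation of $\mathbb{D}$. Since $p_*\mathcal{O}_B=\mathcal{O}\oplus\mathcal{O}z$ with $z$ pulled back from $U^2$, the map $B\to U^{[2]}\times_{U^{(2)}}U^2$ is a closed immersion near $D$; away from $D$ it is an isomorphism. It is bijective on points and $B$ is reduced, so $B$ is the reduction of the target. The fibers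 of $D\to U$ map isomorphically onto the curves $\mathbb{P}(T_xU)$, and $\mathcal{O}_B(D)$ has degree $-1$ on them.
\end{proof}

\section{The surface $R$ and the rank two bundle on $S^{[4]}$}\label{sec:example}

To show that a class is not a multiple of $c_2(X)$, it suffices to find a surface in $X$ on which $c_2(X)$ integrates to zero and the class does not. The class $c_2(X)$ vanishes on a product of two curves if $T_X$ splits there into bundles of degree zero pulled back from the curves. The curves $\mathbb{P}(T_xS)$ of Lemma~\ref{lem:two} provide such a product, at the cost of two independent double points. This is where $n\ge4$ enters.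

Let $n\ge4$, let $x,y,z_1,\dots,z_{n-4}\in S$ be distinct, and let
\[
R\cong\mathbb{P}(T_xS)\times\mathbb{P}(T_yS)\subset X
\]
be the surface of subschemes $\xi_x\sqcup\xi_y\sqcup\{z_1,\dots,z_{n-4}\}$ with $\xi_x,\xi_y$ of length two supported at $x,y$. Let $\ell_1,\ell_2\in H^2(R)$ be the pullbacks of the point classes of the two factors, so $\ell_i^2=0$ and $\int_R\ell_1\ell_2=1$. Let $K=\langle(12),(34)\rangle\cong\mathfrak{S}_2\times\mathfrak{S}_2$, and for signs $\epsilon_1,\epsilon_2$ let $m_{\epsilon_1\epsilon_2}$ be the dimension of the subspace of $\mathsf{W}_\lambda$ on which $(12)$ acts by $\epsilon_1$ and $(34)$ by $\epsilon_2$.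

\begin{lemma}\label{lem:R}
One has $\int_Rc_2(X)=0$, $\int_Rq_X^\vee=-\frac1{n-1}$, and
\[
E_\lambda|_R\cong\mathcal{O}^{\,m_{++}}\oplus\mathcal{O}(1,0)^{m_{-+}}\oplus\mathcal{O}(0,1)^{m_{+-}}\oplus\mathcal{O}(1,1)^{m_{--}}.
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:local}, a neighborhood of $R$ in $X$ is $X'=U_x^{[2]}\times U_y^{[2]}\times\prod U_{z_j}$. Hence $T_X|_R=\operatorname{pr}_1^*T_1\oplus\operatorname{pr}_2^*T_2\oplus\mathcal{O}^{2(n-4)}$, where $T_1$, $T_2$ are the restrictions of $T_{U_x^{[2]}}$, $T_{U_y^{[2]}}$ to the two lines. Since $c_1(X)=0$ and $\ell_1,\ell_2$ are independent, both $T_i$ have degree $0$. They live on curves, so $c(T_X|_R)=1$.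

The surface $R$ is contracted by $\rho$, so $\gamma_{(n)}|_R=0$. On $X'$ the divisor $\mathbb{D}$ is the sum of the pullbacks of the corresponding divisors of $U_x^{[2]}$ and $U_y^{[2]}$, so $\delta|_R=-(\ell_1+\ell_2)$ by Lemma~\ref{lem:two}. Then $\int_R\delta^2=2$, and \eqref{eq:qvee} gives the value of $q_X^\vee$.

By Lemma~\ref{lem:two}, $p'_*\mathcal{O}_{X'_n}=(\mathcal{O}\oplus L_x)\boxtimes(\mathcal{O}\oplus L_y)$, and $K$ acts on the summands $\mathcal{O}$, $L_x$, $L_y$, $L_x\boxtimes L_y$ by the characters $++$, $-+$, $+-$, $--$. Taking $K$-invariants in \eqref{eq:localE} pairs each summand with the subspace of $\mathsf{W}_\lambda$ on which $K$ acts by the same character. Finally $L_x$ and $L_y$ restrict to $\mathcal{O}(1,0)$ and $\mathcal{O}(0,1)$.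
\end{proof}

\begin{example}[the bundle of Theorem~\ref{thm:A}]\label{ex:22}
Let $n=4$, $F=\mathcal{O}_S$, $\lambda=(2,2)$, so $\mathsf{W}_\lambda=V_{(2,2)}$ is the two-dimensional irreducible representation of $\mathfrak{S}_4$. To construct it, let $\mathfrak{S}_4$ act on the three pairings
\[
w_1=\{12|34\},\qquad w_2=\{13|24\},\qquad w_3=\{14|23\}.
\]
This is a surjection $\mathfrak{S}_4\to\mathfrak{S}_3$ whose kernel is the Klein four-group, and $V_{(2,2)}$ is the plane of vectors with coordinate sum zero in $\mathbb{C}w_1\oplus\mathbb{C}w_2\oplus\mathbb{C}w_3$. Two restrictions matter.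

\emph{Restriction to $K$.} Both $(12)$ and $(34)$ fix $w_1$ and exchange $w_2$ and $w_3$. So $2w_1-w_2-w_3$ has character $++$ and $w_2-w_3$ has character $--$. By Lemma~\ref{lem:R},
\[
E_{(2,2)}|_R\cong\mathcal{O}\oplus\mathcal{O}(1,1),\qquad\int_R\Delta(E_{(2,2)})=\int_R\big(4c_2-c_1^2\big)=-\int_R(\ell_1+\ell_2)^2=-2 .
\]
Since $\int_Rc_2(X)=0$, the discriminant is not a multiple of $c_2(X)$.

\emph{Restriction to $\mathfrak{S}_3$.} The stabilizer $\mathfrak{S}_3\subset\mathfrak{S}_4$ of the letter $4$ meets the Klein four-group trivially, so it maps isomorphically onto the quotient, and $V_{(2,2)}$ stays irreducible under it. By Sections~\ref{sec:ext} and~\ref{sec:def}, this is the property that makes $\mathbb{P}(E_{(2,2)})$ extend to all small deformations.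
\end{example}

The first property alone is common. For $\lambda=(3,1)$, the representation $V_\lambda$ is the sum-zero hyperplane in the permutation representation $\mathbb{C}^4$, with basis $e_1+e_2-e_3-e_4$, $e_1-e_2$, $e_3-e_4$ of characters $++$, $-+$, $+-$. So $E_{(3,1)}|_R=\mathcal{O}\oplus\mathcal{O}(1,0)\oplus\mathcal{O}(0,1)$ and $\int_R\Delta=2\neq0$ by \eqref{eq:disc}. But $V_{(3,1)}$ contains the $\mathfrak{S}_3$-invariant vector $e_1+e_2+e_3-3e_4$, and by Theorem~\ref{thm:B} this bundle is not projectively hyperholomorphic. The point of $(2,2)$ is that both properties hold.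

\section{Ext groups via the derived McKay correspondence}\label{sec:ext}

Let $D^b_G(S^n)$ be the bounded derived category of $G$-equivariant coherent sheaves. Taking invariants is exact in characteristic zero, so $\operatorname{Hom}_G(\mathcal{A},\mathcal{B}[i])=\operatorname{Ext}^i_{S^n}(\mathcal{A},\mathcal{B})^G$. By the theorem of Bridgeland, King and Reid \cite{BKR}, combined with Haiman's theorem \cite{Haiman}, the functor
\[
\Phi=Rf_*\,p^*\colon D^b(X)\to D^b_G(S^n)
\]
is an equivalence. The construction $\Psi$ runs through $X_n$ in the opposite direction, but it is not defined as the inverse of $\Phi$. Serre duality on both sides shows that on vector bundles it is the inverse up to duals.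

\begin{lemma}\label{lem:BKR}
For every $G$-equivariant vector bundle $W$ on $S^n$ one has $\Phi\big(\Psi(W^\vee)^\vee\big)\cong W$.
\end{lemma}

\begin{proof}
Let $\eta$ be the symplectic form of $S$. The forms $\operatorname{pr}_i^*\eta$ have even degree, so they commute, and $\bigwedge_i\operatorname{pr}_i^*\eta$ is a $G$-invariant trivialization of $\omega_{S^n}$. Hence Serre duality in $D^b_G(S^n)$ reads $\operatorname{Hom}_G(\mathcal{A},\mathcal{B})\cong\operatorname{Hom}_G(\mathcal{B},\mathcal{A}[2n])^*$, with no twist by a character. The same formula holds in $D^b(X)$ because $K_X$ is trivial. For $\mathcal{A}\in D^b(X)$, the projection formula for $f$ and for $p$ and the exactness of invariants give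
\begin{align*}
\operatorname{Hom}_G(\Phi\mathcal{A},W)&\cong\operatorname{Hom}_G(W,\Phi\mathcal{A}[2n])^*\cong\big[H^{2n}(X_n,f^*W^\vee\otimes p^*\mathcal{A})^G\big]^*\\
&\cong H^{2n}(X,\Psi(W^\vee)\otimes\mathcal{A})^*\cong\operatorname{Hom}_X(\Psi(W^\vee)^\vee,\mathcal{A}[2n])^*\\
&\cong\operatorname{Hom}_X(\mathcal{A},\Psi(W^\vee)^\vee),
\end{align*}
naturally in $\mathcal{A}$. Since $\Phi$ is an equivalence, the left side is $\operatorname{Hom}_X(\mathcal{A},\Phi^{-1}W)$. The Yoneda lemma gives $\Phi^{-1}W\cong\Psi(W^\vee)^\vee$.
\end{proof}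

We recall what we need about symmetric groups. A box of the Young diagram of $\lambda$ is \emph{removable} if deleting it leaves a Young diagram, and the \emph{content} of the box in row $i$ and column $j$ is $j-i$. In the form given by Okounkov and Vershik, the branching rule says: the restriction of $V_\lambda$ to $\mathfrak{S}_{n-1}$ is the direct sum, each with multiplicity one, of the $V_\nu$ with $\nu$ obtained from $\lambda$ by deleting a removable box; and the \emph{Jucys--Murphy element} $J=\sum_{i<n}(i\,n)$ acts on $V_\nu\subset V_\lambda$ by the content of the deleted box. There is one removable box for each distinct row length, so $\lambda$ has exactly one removable box if and only if it is a rectangle.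

\begin{proposition}\label{prop:ext}
One has $\operatorname{Hom}(E_\lambda,E_\lambda)=\mathbb{C}$, $\operatorname{Ext}^i(E_\lambda,E_\lambda)=0$ for odd $i$, and
\[
\operatorname{Ext}^2(E_\lambda,E_\lambda)\cong\operatorname{End}_{\mathfrak{S}_{n-1}}(V_\lambda),
\]
whose dimension is the number of removable boxes of $\lambda$. In particular $E_\lambda$ is rigid, and $\operatorname{Ext}^2(E_\lambda,E_\lambda)\cong\mathbb{C}$ if and only if $\lambda$ is a rectangle.
\end{proposition}

\begin{proof}
Lemma~\ref{lem:BKR} with $W=W_\lambda^\vee$ gives $\Phi(E_\lambda^\vee)\cong W_\lambda^\vee$. A vector bundle and its dual have the same endomorphism bundle, so by the K\"unneth formula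
\[
\operatorname{Ext}^*(E_\lambda,E_\lambda)\cong H^*(S^n,\mathcal{E}nd\,W_\lambda)^G=\big(\mathsf{A}^{\otimes n}\otimes\operatorname{End}V_\lambda\big)^G,\qquad\mathsf{A}=\operatorname{Ext}^*(F,F).
\]
The bundle $F$ is stable, hence simple; $\operatorname{Ext}^1(F,F)=0$ by hypothesis; and $\operatorname{Ext}^2(F,F)\cong\operatorname{Hom}(F,F)^*$ by Serre duality. So $\mathsf{A}$ is $\mathbb{C}$ in degrees $0$ and $2$ and zero otherwise. It is concentrated in even degrees, so $G$ permutes the factors of $\mathsf{A}^{\otimes n}$ without signs, and the odd part vanishes. In degree $0$ we get $(\operatorname{End}V_\lambda)^G=\mathbb{C}$ by Schur's lemma. In degree $2$, $\mathsf{A}^{\otimes n}$ is the permutation representation $\mathbb{C}^n=\operatorname{Ind}_{\mathfrak{S}_{n-1}}^{\mathfrak{S}_n}\mathbf{1}$, and Frobenius reciprocity gives $(\mathbb{C}^n\otimes\operatorname{End}V_\lambda)^G=(\operatorname{End}V_\lambda)^{\mathfrak{S}_{n-1}}$. The restriction of $V_\lambda$ is multiplicity free, so this space has one dimension for each constituent.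
\end{proof}

\begin{remark}
The hypothesis $\operatorname{Ext}^1(F,F)=0$ cannot be dropped: for a simple bundle $F$ the degree one part of $\mathsf{A}^{\otimes n}$ is $\operatorname{Ext}^1(F,F)\otimes\mathbb{C}^n$, so $\operatorname{Ext}^1(E_\lambda,E_\lambda)=\operatorname{Ext}^1(F,F)\otimes\operatorname{End}_{\mathfrak{S}_{n-1}}(V_\lambda)$.
\end{remark}

\section{Extending the projective bundle}\label{sec:def}

\begin{proposition}\label{prop:def}
Let $E$ be a vector bundle of rank $r$ on $X=S^{[n]}$ with $\operatorname{Ext}^2(E,E)\cong\mathbb{C}$. Then, after shrinking the base of the Kuranishi family $\mathcal{X}\to\operatorname{Def}(X)$, there is a $\mathbb{P}^{r-1}$-bundle over $\mathcal{X}$ whose restriction to $X$ is $\mathbb{P}(E)$.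
\end{proposition}

The hypothesis kills the obstructions to lifting $\mathbb{P}(E)$ from one infinitesimal thickening of $X$ to the next. The difficulty is that such lifts give only a formal family. To obtain a convergent one we compare the Kuranishi spaces of $\mathbb{P}(E)$ and of $X$ by an analytic map and use the infinitesimal lifts to show that this map is smooth.

We recall the terms. Artin rings are local Artin $\mathbb{C}$-algebras with residue field $\mathbb{C}$. A \emph{small extension} is a surjection $A'\to A$ with kernel $\mathbb{C}\varepsilon$ killed by the maximal ideal. A \emph{deformation} of a compact complex manifold $Y$ over $A$ is a flat complex space $Y_A$ over $\operatorname{Spec}A$ with an identification of its closed fiber with $Y$; a deformation of a morphism $\pi\colon P\to X$ is an $A$-morphism $P_A\to X_A$ of deformations extending $\pi$. The Kuranishi family $\mathcal{Y}\to\operatorname{Def}(Y)$ over a germ of complex space is \emph{versal}: if $Y_{A'}$ is a deformation over $A'$ whose restriction to $A$ is induced by $a\colon\operatorname{Spec}A\to\operatorname{Def}(Y)$,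 then $Y_{A'}$ is induced by some extension $a'$ of $a$. If $H^0(T_Y)=0$ it is \emph{universal}: maps $\operatorname{Spec}A\to\operatorname{Def}(Y)$ inducing isomorphic deformations are equal. This applies to $X$. The comparison map is provided by Koll\'ar and Mori \cite[Prop.~11.4]{KM}: if $\pi\colon P\to X$ is a morphism of compact complex spaces with $\pi_*\mathcal{O}_P=\mathcal{O}_X$ and $R^1\pi_*\mathcal{O}_P=0$, there is a map of germs $\psi\colon\operatorname{Def}(P)\to\operatorname{Def}(X)$ covered by a morphism of the Kuranishi families extending $\pi$.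

\begin{proof}[Proof of Proposition~\ref{prop:def}]
Let $\pi\colon P=\mathbb{P}(E)\to X$ be the bundle of lines in $E$.

\emph{Step 1: $H^2(P,T_{P/X})=0$.} We have $\operatorname{Ext}^2(E,E)=H^2(\mathcal{O}_X)\oplus H^2(\mathcal{E}nd_0E)$ and $H^2(\mathcal{O}_X)=\mathbb{C}$, so $H^2(X,\mathcal{E}nd_0E)=0$. Push forward the relative Euler sequence $0\to\mathcal{O}_P\to\pi^*E\otimes\mathcal{O}_P(1)\to T_{P/X}\to0$. Since $\pi_*\mathcal{O}_P(1)=E^\vee$ and the higher direct images of $\mathcal{O}_P$ and $\mathcal{O}_P(1)$ vanish, $\pi_*T_{P/X}\cong\mathcal{E}nd\,E/\mathcal{O}_X\cong\mathcal{E}nd_0E$ and $R^i\pi_*T_{P/X}=0$ for $i>0$. The Leray spectral sequence gives the claim.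

\emph{Step 2: lifting.} Let $A'\to A$ be a small extension, $\pi_A\colon P_A\to X_A$ a deformation of $\pi$ and $X_{A'}$ a deformation restricting to $X_A$. We claim that $\pi_A$ lifts to a deformation $P_{A'}\to X_{A'}$.

The morphism $\pi_A$ is smooth, because $P_A$ and $X_A$ are flat over $A$ and $\pi$ is smooth. Lifting local fiber coordinates of $\pi$ to $\mathcal{O}_{P_A}$, we cover $P$ by Stein open sets $V_i$ with $P_A|_{V_i}\cong X_A|_{U_i}\times(\text{polydisk})$ for open sets $U_i\subset X$. Finite intersections of the $V_i$ are Stein. Then $Q_i=X_{A'}|_{U_i}\times(\text{polydisk})$ is a lift of $P_A|_{V_i}$, smooth over $X_{A'}$. Two smooth lifts over the same open set are locally isomorphic over $X_{A'}$ by an isomorphism that is the identity on $P_A$: lift the same fiber coordinates to both. An automorphism of a lift $Q$ over $X_{A'}$ that is the identity on $P_A$ has the form $1+\varepsilon\partial$, where $\varepsilon\mathcal{O}_Q\cong\mathcal{O}_P$ by flatness and $\partial$ is a derivation of $\mathcal{O}_P$ that kills $\pi^{-1}\mathcal{O}_X$. So these automorphisms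 form the abelian sheaf $T_{P/X}$, and this identification is compatible with isomorphisms of lifts. On $V_{ij}=V_i\cap V_j$ the isomorphisms $Q_j\to Q_i$ form a torsor under $T_{P/X}$, which has a section $\phi_{ij}$ because $H^1(V_{ij},T_{P/X})=0$. The automorphisms $\phi_{ij}\phi_{jk}\phi_{ki}$ form a \v{C}ech $2$-cocycle with values in $T_{P/X}$. The cover is Stein, so by Step~1 the cocycle is a coboundary. After changing the $\phi_{ij}$ by sections of $T_{P/X}$ they satisfy the cocycle condition, and the $Q_i$ glue to $P_{A'}\to X_{A'}$.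

\emph{Step 3: $P_A$ determines $X_A$.} For every deformation $P_A\to X_A$ of $\pi$, the map $\mathcal{O}_{X_A}\to\pi_*\mathcal{O}_{P_A}$ is an isomorphism. This holds for $A=\mathbb{C}$. For a small extension $A'\to A$, push forward $0\to\mathcal{O}_P\to\mathcal{O}_{P_{A'}}\to\mathcal{O}_{P_A}\to0$, which stays exact since $R^1\pi_*\mathcal{O}_P=0$, compare with the same sequence on $X$, and apply the five lemma. Hence two deformations of $\pi$ with isomorphic sources have isomorphic targets.

\emph{Step 4: $\psi$ is smooth.} Let $\psi$ be the Koll\'ar--Mori map and $\mathcal{P}\to\psi^*\mathcal{X}$ the morphism of families. Take a small extension $A'\to A$, a map $a\colon\operatorname{Spec}A\to\operatorname{Def}(P)$ and an extension $b'\colon\operatorname{Spec}A'\to\operatorname{Def}(X)$ of $\psi a$. By Step~2 the deformation $a^*\mathcal{P}\to(\psi a)^*\mathcal{X}$ lifts to $P_{A'}\to b'^*\mathcal{X}$. By versality $P_{A'}\cong a'^*\mathcal{P}$ for an extension $a'$ of $a$. Now $a'^*\mathcal{P}\to(\psi a')^*\mathcal{X}$ is a second deformation of $\pi$ with the same source, so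 $(\psi a')^*\mathcal{X}\cong b'^*\mathcal{X}$ by Step~3, and $\psi a'=b'$ by universality of $\operatorname{Def}(X)$. Thus $\psi$ is formally smooth: the completed local ring of $\operatorname{Def}(P)$ is a power series ring in some number $k$ of variables over that of $\operatorname{Def}(X)$. Choosing convergent representatives of the variables gives a map of germs $\operatorname{Def}(P)\to\operatorname{Def}(X)\times(\mathbb{C}^k,0)$ that is an isomorphism on completed local rings, hence an isomorphism. So $\psi$ has a holomorphic section $s$ through the base point.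

\emph{Step 5: the extension.} The morphism $s^*\mathcal{P}\to\mathcal{X}$ over $\operatorname{Def}(X)$ is proper and restricts to $\pi$ on the central fiber. It is smooth along the central fiber, and by properness it is smooth after shrinking $\operatorname{Def}(X)$. Since $H^1(T_{\mathbb{P}^{r-1}})=0$, the Kuranishi space of $\mathbb{P}^{r-1}$ is a reduced point, so the morphism is a trivial $\mathbb{P}^{r-1}$-bundle over a neighborhood in $\mathcal{X}$ of each point of $X$. The union of these neighborhoods contains the preimage of a neighborhood of $0\in\operatorname{Def}(X)$, because $\mathcal{X}\to\operatorname{Def}(X)$ is proper.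
\end{proof}

\section{Stability}\label{sec:stab}

Away from the diagonals $E_\lambda$ and $W_\lambda$ correspond under an \'etale cover, so one wants to compare their slopes. The comparison works for the class on $X$ pulled back from $S^{(n)}$, whose complete intersection curves avoid $\mathbb{D}$. That class is nef and big but not ample. We therefore prove the strict slope inequality for it first and then perturb.

Let $\widetilde H=\sum_i\operatorname{pr}_i^*H$, an ample class on $S^n$. The stabilizer of a point of $S^n$ acts trivially on the fiber of $\mathcal{O}(H)^{\boxtimes n}$, since it permutes the factors in tensor powers of lines. So this line bundle descends to a line bundle $\mathcal{L}$ on $S^{(n)}$, which is ample because its pullback under the finite surjection $S^n\to S^{(n)}$ is ample. The class $H_{(n)}=c_1(\rho^*\mathcal{L})$ is integral, nef and big.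

We use the following standard facts on a smooth projective variety. A torsion-free sheaf $\mathcal{G}$ of rank $k$ is locally free outside codimension $2$, and $c_1(\mathcal{G})$ is the class of the line bundle $\det\mathcal{G}=(\wedge^k\mathcal{G})^{\vee\vee}$. If $\mathcal{G}\subset\mathcal{G}'$ are torsion-free of the same rank, then $\det\mathcal{G}\to\det\mathcal{G}'$ is nonzero, so $c_1(\mathcal{G}')-c_1(\mathcal{G})$ is effective and $\mu_h(\mathcal{G})\le\mu_h(\mathcal{G}')$ for nef $h$. A subsheaf of a vector bundle is \emph{saturated} if the quotient is torsion-free; it is then reflexive, and every subsheaf is contained in a unique saturated one of the same rank. A map of reflexive sheaves that is an isomorphism outside codimension $2$ is an isomorphism. Finally, by the Kobayashi--Hitchin correspondence (Donaldson, Uhlenbeck--Yau; Kobayashi--L\"ubke), a vector bundle admits a Hermite--Einstein metric for a K\"ahler form in an ample class $h$ if and only if it is a direct sum of $h$-stable bundles of the same slope.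

\begin{lemma}\label{lem:M}
The bundle $M=F^{\boxtimes n}$ is $\widetilde H$-stable. If $V$ is a finite-dimensional vector space, every nonzero saturated subsheaf $\mathcal{G}'\subset M\otimes V$ with $\mu_{\widetilde H}(\mathcal{G}')=\mu_{\widetilde H}(M)$ equals $M\otimes V'$ for a subspace $V'\subset V$.
\end{lemma}

\begin{proof}
Let $F$ carry a Hermite--Einstein metric for a K\"ahler form $\omega$ in the class $H$. The curvature of the product metric on $M$ is the sum of the curvatures of the factors, and its contraction with $\sum\operatorname{pr}_i^*\omega$ is the sum of the contractions, a constant multiple of the identity. So $M$ is a direct sum of stable bundles. As $\operatorname{End}(M)=\operatorname{End}(F)^{\otimes n}=\mathbb{C}$, there is only one summand.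

Write $\mu=\mu_{\widetilde H}(M)$. The bundle $M\otimes V$ is semistable of slope $\mu$, so all its nonzero subsheaves have slope at most $\mu$. Among the nonzero saturated subsheaves of $\mathcal{G}'$ of slope $\mu$ choose one, $\mathcal{N}$, of minimal rank. It is stable: a subsheaf of smaller rank and slope $\mu$ would have a saturation in $\mathcal{G}'$ of slope $\mu$ and smaller rank. It is saturated in $M\otimes V$, hence reflexive. Some linear form on $V$ induces a nonzero map $\mathcal{N}\to M$ with image $\mathcal{I}$. Then $\mu=\mu_{\widetilde H}(\mathcal{N})\le\mu_{\widetilde H}(\mathcal{I})\le\mu$, and by stability equality forces $\operatorname{rk}\mathcal{N}=\operatorname{rk}\mathcal{I}=\operatorname{rk}M$. So the map is injective, and the zero divisor of $\det\mathcal{N}\to\det M$ has degree $0$ for the ample class $\widetilde H$, hence is empty. The map is therefore an isomorphism where $\mathcal{N}$ is locally free, and so everywhere. The inclusion $M\cong\mathcal{N}\subset M\otimes V$ is an element $v$ of $\operatorname{Hom}(M,M\otimes V)=V$, that is, $\mathcal{N}=M\otimes v$.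 The quotient $\mathcal{G}'/\mathcal{N}\subset M\otimes(V/\mathbb{C}v)$ has the torsion-free cokernel $(M\otimes V)/\mathcal{G}'$, and it is zero or of slope $\mu$. Induction on $\dim V$ concludes.
\end{proof}

\begin{lemma}\label{lem:nef}
If $\mathcal{G}\subset E_\lambda$ and $0<\operatorname{rk}\mathcal{G}<r$, then $\mu_{H_{(n)}}(\mathcal{G})<\mu_{H_{(n)}}(E_\lambda)$.
\end{lemma}

\begin{proof}
Passing to the saturation does not lower the slope, so let $\mathcal{G}$ be saturated. With $\varpi$ as in Proposition~\ref{prop:bundle}, $\varpi^*\mathcal{G}$ is a saturated $G$-invariant subsheaf of $W_\lambda|_{S^n_*}$, because $\varpi$ is \'etale. Let $\widehat{\mathcal{G}}\subset W_\lambda$ be the unique saturated subsheaf on $S^n$ that restricts to $\varpi^*\mathcal{G}$; by uniqueness it is $G$-invariant.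

Let $k\mathcal{L}$ be very ample and let $C\subset S^{(n)}$ be the intersection of $2n-1$ general members of $|k\mathcal{L}|$. It misses any given closed subset of codimension at least $2$, in particular $\rho(\mathbb{D})$, which is the image of the diagonals, and the image of the locus where $\mathcal{G}$ is not locally free. So $C$ is a smooth curve in $X\setminus\mathbb{D}$ representing $(kH_{(n)})^{2n-1}$, and $\widetilde C=\varpi^{-1}(C)$ is an \'etale cover of degree $n!$ representing $(k\widetilde H)^{2n-1}$. The bundles $\widehat{\mathcal{G}}|_{\widetilde C}$ and $W_\lambda|_{\widetilde C}$ are the pullbacks of $\mathcal{G}|_C$ and $E_\lambda|_C$, so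
\[
\mu_{\widetilde H}(\widehat{\mathcal{G}})=n!\,\mu_{H_{(n)}}(\mathcal{G}),\qquad\mu_{\widetilde H}(W_\lambda)=n!\,\mu_{H_{(n)}}(E_\lambda).
\]
Suppose $\mu_{H_{(n)}}(\mathcal{G})\ge\mu_{H_{(n)}}(E_\lambda)$. Since $W_\lambda=M\otimes V_\lambda$ is semistable, $\widehat{\mathcal{G}}$ has the slope of $M$, and Lemma~\ref{lem:M} gives $\widehat{\mathcal{G}}=M\otimes V'$. An element $\sigma\in G$ carries $M\otimes V'$ to $M\otimes\sigma V'$, so $V'$ is $G$-stable. Since $V_\lambda$ is irreducible, $V'=0$ or $V'=V_\lambda$, which contradicts $0<\operatorname{rk}\mathcal{G}<r$.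
\end{proof}

There are infinitely many subsheaves, so to perturb the polarization we need a gap and an error bound that do not depend on $\mathcal{G}$. Integrality gives the gap, and an embedding into a sum of line bundles gives the bound.

\begin{proposition}\label{prop:stab}
The bundle $E_\lambda$ is slope-stable for some ample class on $X$.
\end{proposition}

\begin{proof}
Choose an ample line bundle with class $h_0$ such that $E_\lambda^\vee(h_0)$ is globally generated. Dualizing a surjection $\mathcal{O}^{\,e}\to E_\lambda^\vee(h_0)$ gives $E_\lambda\subset\mathcal{O}(h_0)^{e}$. Let $\mathcal{G}\subset E_\lambda$ have rank $r'$ with $0<r'<r$. The induced map from $\det\mathcal{G}$ to $\wedge^{r'}\big(\mathcal{O}(h_0)^e\big)$, a sum of copies of $\mathcal{O}(r'h_0)$, is nonzero, so $r'h_0-c_1(\mathcal{G})$ is effective. Intersecting with nef classes,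
\[
\tfrac1{r'}\,c_1(\mathcal{G})\cdot H_{(n)}^{2n-1-k}h_0^k\le H_{(n)}^{2n-1-k}h_0^{k+1}\qquad(1\le k\le2n-1).
\]
The numbers $\mu_{H_{(n)}}(\mathcal{G})$ and $\mu_{H_{(n)}}(E_\lambda)$ are integers divided by $r'$ and $r$, so Lemma~\ref{lem:nef} gives $\mu_{H_{(n)}}(\mathcal{G})-\mu_{H_{(n)}}(E_\lambda)\le-\frac1{rr'}\le-r^{-2}$. Expand $(H_{(n)}+\theta h_0)^{2n-1}$ in powers of $\theta$. The constant term contributes at most $-r^{-2}$ to the difference of slopes, and by the displayed bound the other terms contribute at most $c\,\theta$ for $0<\theta\le1$, with $c$ independent of $\mathcal{G}$. For small rational $\theta>0$ the class $H_{(n)}+\theta h_0$ is ample, being nef plus ample, and $-r^{-2}+c\theta<0$.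
\end{proof}

\section{Intersection numbers on three test surfaces}\label{sec:test}

We now integrate $c_2(X)$, $q_X^\vee$ and $\Delta(E_\lambda)$ over three surfaces. Two surfaces suffice to find the coefficients of a combination of $c_2(X)$ and $q_X^\vee$; the third detects classes outside their span. Let $\chi_\lambda$ be the character of $V_\lambda$, and let $t$, $t_3$, $t_{22}$ be the values of $\chi_\lambda/d_\lambda$ on a transposition, a $3$-cycle and a product of two disjoint transpositions. Put $s=r_0^{-2}$. A permutation with $j$ cycles has trace $r_0^{\,j}$ on $(\mathbb{C}^{r_0})^{\otimes n}$, so the traces of $(12)$ and $(12)(34)$ on $\mathsf{W}_\lambda$ are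
\[
\tau=rt/r_0,\qquad\tau_{22}=rt_{22}/r_0^2 .
\]
The $(-1)$-eigenspace of a transposition on $\mathsf{W}_\lambda$ has dimension $m=\frac12(r-\tau)$, and
\begin{equation}\label{eq:m}
m(r-m)=\tfrac14(r^2-\tau^2)=\tfrac14r^2(1-t^2s).
\end{equation}

\subsection{The surface $R$}
In Lemma~\ref{lem:R}, $m_{-+}+m_{--}=m_{+-}+m_{--}=m$, and $m_{--}=\frac14(r-2\tau+\tau_{22})$ is the trace of the projector $\frac14(1-(12))(1-(34))$. Only $\mathcal{O}(1,1)$ has nonzero $\operatorname{ch}_2=\frac12(\ell_1+\ell_2)^2=\ell_1\ell_2$. So $c_1=m(\ell_1+\ell_2)$, $\operatorname{ch}_2=m_{--}\ell_1\ell_2$, and by \eqref{eq:disc}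
\begin{equation}\label{eq:R}
\int_R\Delta(E_\lambda)=2m^2-2rm_{--}=\tfrac12(\tau^2-r\tau_{22})=\tfrac12r^2s\,(t^2-t_{22}).
\end{equation}
The quantity $t_{22}-t^2$ is the covariance of the signs of the commuting involutions $(12)$ and $(34)$ on $V_\lambda$. In Example~\ref{ex:22} the two signs always agree: $t=0$ and $t_{22}=1$.

\subsection{Surfaces meeting only simple collisions}
Let $\Gamma_{ij}=\{x_i=x_j\}\subset S^n$, and let $X_n^\circ\subset X_n$ be the open set over the configurations in which at most one pair of points coincides. By Lemmas~\ref{lem:local} and~\ref{lem:two}, $X_n^\circ$ is the blow-up of an open subset of $S^n$ along the $\Gamma_{ij}$, which are disjoint there. The exceptional divisors $D_{ij}$ are smooth and disjoint, $(ij)$ fixes $D_{ij}$ pointwise, $p$ is simply ramified along $D_{ij}$, and $p^*\mathbb{D}=2\sum D_{ij}$. On $X_n^\circ$ the bundles coming from $X$ differ from those coming from $S^n$ by modifications along the $D_{ij}$: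
\begin{gather}
0\to p^*E_\lambda\to f^*W_\lambda\to\textstyle\bigoplus_{i<j} f^*\big(W_\lambda|_{\Gamma_{ij}}\big)^-\big|_{D_{ij}}\to0,\label{eq:seqE}\\
0\to T_{X_n^\circ}\to p^*T_X\to\textstyle\bigoplus_{i<j}\mathcal{O}_{D_{ij}}(2D_{ij})\to0,\label{eq:seqp}\\
0\to T_{X_n^\circ}\to f^*T_{S^n}\to\textstyle\bigoplus_{i<j}\mathcal{O}_{D_{ij}}(-D_{ij})\to0.\label{eq:seqf}
\end{gather}
Here $(W_\lambda|_{\Gamma_{ij}})^-$ is the $(-1)$-eigenbundle of $(ij)$, of rank $m$. We verify these near $D=D_{12}$; the other $D_{ij}$ are its translates under $G$, and away from the $D_{ij}$ all three left maps are isomorphisms. For \eqref{eq:seqE}, let $\mathsf{W}_\lambda=\mathsf{W}^+\oplus\mathsf{W}^-$ under $(12)$. By \eqref{eq:localE} and Lemma~\ref{lem:two}, locally $E_\lambda=(\mathcal{O}\otimes\mathsf{W}^+)\oplus(L\otimes\mathsf{W}^-)$, and the evaluation map identifies $p^*E_\lambda$ with $(\mathcal{O}\otimes\mathsf{W}^+)\oplus(\mathcal{O}(-D)\otimes\mathsf{W}^-)\subset f^*W_\lambda$. This is the kernel of the projection onto the $(-1)$-eigenbundle on $D$. For \eqref{eq:seqp}, in local coordinates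 $p$ is $z\mapsto z^2$ times the identity, so the cokernel is $p^*T_X|_D/T_D=p^*\mathcal{O}(\mathbb{D})|_D=\mathcal{O}_D(2D)$. For \eqref{eq:seqf}, the cokernel of the differential of a blow-up is the quotient of the pulled-back normal bundle $f^*N_{\Gamma_{12}}$ by the tautological line bundle $\mathcal{O}_D(D)$. The normal bundle has rank $2$ and is pulled back from $T_S$, so its determinant is trivial and the quotient is $\mathcal{O}_D(-D)$.

\begin{lemma}\label{lem:Y}
Let $g\colon Y\to X_n^\circ$ be a morphism from a smooth projective surface such that the divisor $g^*\sum D_{ij}$ is a disjoint union of $N$ curves $D_k\cong\mathbb{P}^1$ with $D_k^2=-1$, each contracted by $f\circ g$. Pull classes back to $Y$ by $p\circ g$ and $f\circ g$. Then $\int_Y\delta^2=-N$ and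
\[
\int_Y\Delta(E_\lambda)=\int_Y\Delta(W_\lambda)+\frac{N}{4}\,r^2(1-t^2s),\qquad\int_Yc_2(X)=3N-\int_Y\operatorname{ch}_2(T_{S^n}).
\]
\end{lemma}

\begin{proof}
The class $\delta$ pulls back to $\sum D_k$. The three sequences stay exact after $g^*$: their cokernels are vector bundles on the $D_{ij}$, whose local equations pull back to nonzerodivisors on $Y$, so the relevant $\operatorname{Tor}_1$ vanishes. For a curve $D_k$ and $j\in\mathbb{Z}$, the sequence $0\to\mathcal{O}((j-1)D_k)\to\mathcal{O}(jD_k)\to\mathcal{O}_{D_k}(jD_k)\to0$ gives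
\[
c_1\big(\mathcal{O}_{D_k}(jD_k)\big)=D_k,\qquad\operatorname{ch}_2\big(\mathcal{O}_{D_k}(jD_k)\big)=\tfrac12\big(j^2-(j-1)^2\big)D_k^2=\tfrac12(1-2j).
\]
The eigenbundles in \eqref{eq:seqE} come from $S^n$, so they restrict to $\mathcal{O}_{D_k}^{\,m}$ on the contracted curves. Taking $j=0$, we get on $Y$ that $c_1(E_\lambda)=c_1(W_\lambda)-m\sum D_k$ and $\operatorname{ch}_2(E_\lambda)=\operatorname{ch}_2(W_\lambda)-\frac12mN$. Since $c_1(W_\lambda)\cdot D_k=0$, we have $c_1(E_\lambda)^2=c_1(W_\lambda)^2-m^2N$, hence $\int_Y\Delta(E_\lambda)=\int_Y\Delta(W_\lambda)+Nm(r-m)$; use \eqref{eq:m}. Taking $j=2$ in \eqref{eq:seqp} and $j=-1$ in \eqref{eq:seqf}, we get $\operatorname{ch}_2(T_X)=\operatorname{ch}_2(T_{X_n^\circ})-\frac32N$ and $\operatorname{ch}_2(T_{S^n})=\operatorname{ch}_2(T_{X_n^\circ})+\frac32N$ on $Y$. Subtract, and use $c_2(X)=-\operatorname{ch}_2(T_X)$, which holds since $c_1(X)=0$.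
\end{proof}

\emph{The surface $Y_1$: one point moves on $S$.} Fix distinct points $z_1,\dots,z_{n-1}$ and map $S\to S^n$ by $x\mapsto(x,z_1,\dots,z_{n-1})$. The ideals of the diagonals pull back to the maximal ideals of the $z_j$. By the universal property of blow-ups the map lifts to $g\colon Y_1\to X_n^\circ$, where $Y_1$ is the blow-up of $S$ at the $z_j$, and $g^*\sum D_{ij}$ is the exceptional divisor; so $N=n-1$. The pullback of $T_{S^n}$ is $T_S$ plus a trivial bundle, with $\int\operatorname{ch}_2=-24$. The pullback of $W_\lambda$ is $F$ tensored with a trivial bundle of rank $r/r_0$. Riemann--Roch for $\mathcal{E}nd\,F$ reads $2=\chi(F,F)=2r_0^2-\int_S\Delta(F)$, so \eqref{eq:tensor} gives $\int_{Y_1}\Delta(W_\lambda)=r^2s(2r_0^2-2)=r^2(2-2s)$. The class $\gamma_{(n)}$ pulls back to $\gamma$, so the sum in \eqref{eq:qvee} contributes $\sum_ie_i\cdot e_i^\vee=22$ and the last term contributes $\frac12$.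

\emph{The surface $Y_2$: two points move on two curves.} Let $C_1,C_2\subset S$ be smooth very ample curves meeting transversally in $N>0$ points, and let $z_1,\dots,z_{n-2}\notin C_1\cup C_2$ be distinct. Map $C_1\times C_2\to S^n$ by $(x,y)\mapsto(x,y,z_1,\dots,z_{n-2})$. Only $\Gamma_{12}$ is met, at the points $(c,c)$ with $c\in C_1\cap C_2$. In coordinates $(u,v)$ at $c$ with $C_1=\{v=0\}$ and $C_2=\{u=0\}$, the ideal $(u_1-u_2,v_1-v_2)$ pulls back to the maximal ideal $(u_1,v_2)$. So the map lifts to the blow-up $Y_2$ of $C_1\times C_2$ at these $N$ points. The pullback of $W_\lambda$ is a tensor product, and that of $T_{S^n}$ a direct sum, of bundles pulled back from curves and trivial bundles, so $\int\Delta(W_\lambda)=0$ by \eqref{eq:tensor} and $\int\operatorname{ch}_2(T_{S^n})=0$. The class $\gamma_{(n)}$ pulls back to $\operatorname{pr}_1^*(\gamma|_{C_1})+\operatorname{pr}_2^*(\gamma|_{C_2})$, so the sum in \eqref{eq:qvee} contributes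
\[
\sum_i\big[(e_i\cdot C_1)(e_i^\vee\cdot C_2)+(e_i\cdot C_2)(e_i^\vee\cdot C_1)\big]=2\,C_1\cdot C_2=2N,
\]
and the last term contributes $\frac{N}{2(n-1)}$.

With Lemma~\ref{lem:Y}, Lemma~\ref{lem:R} and \eqref{eq:R} we obtain Table~\ref{tab:values}.

\begin{table}[ht]
\centering
\begin{tabular}{c|c|c|c}
 & $c_2(X)$ & $q_X^\vee$ & $\Delta(E_\lambda)/r^2$\\ \hline
$\int_{Y_1}$ & $3n+21$ & $\frac{45}{2}$ & $2-2s+\frac14(n-1)(1-t^2s)$\\[3pt]
$\frac1N\int_{Y_2}$ & $3$ & $\frac{4n-3}{2(n-1)}$ & $\frac14(1-t^2s)$\\[3pt]
$\int_R\ \ (n\ge4)$ & $0$ & $-\frac1{n-1}$ & $\frac12(t^2-t_{22})s$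
\end{tabular}
\caption{Integrals over the three test surfaces; $s=r_0^{-2}$.}\label{tab:values}
\end{table}

\begin{remark}
The table agrees with the last sentence of Proposition~\ref{prop:known}. The ratio of the first column to the second is $\frac65$ in both rows for $n=2$ and $\frac43$ in both rows for $n=3$. For $n\ge4$ the last two rows show directly that $c_2(X)$ and $q_X^\vee$ are linearly independent.
\end{remark}

\section{The Jucys--Murphy variance and the proofs of the theorems}\label{sec:final}

It remains to recognize rectangles from the numbers $t$ and $t_{22}$ that appear in Table~\ref{tab:values}. The removable boxes of $\lambda$ have distinct contents: if they sit at $(i,j)$ and $(i',j')$ with $i<i'$, then $j>j'$ and $j-i>j'-i'$. So by the branching rule $J$ is a scalar on $V_\lambda$ if and only if $\lambda$ is a rectangle. Since $J$ is diagonalizable with real eigenvalues, this happens exactly when the variance of its spectrum,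
\[
v_\lambda=\frac{\operatorname{tr}J^2}{d_\lambda}-\Big(\frac{\operatorname{tr}J}{d_\lambda}\Big)^2\ge0,
\]
vanishes. The variance involves $t_3$, which is not seen by our surfaces, but a relation in the center of the group algebra eliminates it.

\begin{lemma}\label{lem:var}
Let $n\ge3$, with the convention $t_{22}=0$ for $n=3$. Then
\begin{equation}\label{eq:var}
v_\lambda=\frac{n-1}4\Big[2(1-t^2)-(n-2)(n-3)(t_{22}-t^2)\Big].
\end{equation}
\end{lemma}

\begin{proof}
We have $J^2=(n-1)+\sum_{i\neq j}(i\,n)(j\,n)$, and the $(n-1)(n-2)$ terms of the sum are $3$-cycles. So the normalized traces of $J$ and $J^2$ are $(n-1)t$ and $(n-1)+(n-1)(n-2)t_3$, and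
\[
v_\lambda=(n-1)\big[1+(n-2)t_3-(n-1)t^2\big].
\]
The central element $\Theta=\sum_{i<j}(ij)$ acts on $V_\lambda$ as the scalar $\binom n2t$. In $\Theta^2$, a product of two transpositions is the identity, a $3$-cycle or a double transposition; each $3$-cycle arises three times and each double transposition twice. There are $\frac13n(n-1)(n-2)$ elements of the first kind and $\frac18n(n-1)(n-2)(n-3)$ of the second. Taking normalized traces and multiplying by $\frac{4}{n(n-1)}$,
\[
n(n-1)t^2=2+4(n-2)t_3+(n-2)(n-3)t_{22}.
\]
Solving for $(n-2)t_3$ and substituting,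
\[
4\big[1+(n-2)t_3-(n-1)t^2\big]=2+(n-1)(n-4)t^2-(n-2)(n-3)t_{22},
\]
and $(n-1)(n-4)=(n-2)(n-3)-2$ turns this into \eqref{eq:var}.
\end{proof}

We now combine the rows of Table~\ref{tab:values} into a functional that kills $c_2(X)$ and $q_X^\vee$. The first column forces the combination $\int_{Y_1}-\frac{n+7}N\int_{Y_2}$. Its value on $q_X^\vee$ is
\[
\frac{45(n-1)-(n+7)(4n-3)}{2(n-1)}=\frac{-4n^2+20n-24}{2(n-1)}=-\frac{2(n-2)(n-3)}{n-1},
\]
which is $2(n-2)(n-3)\int_Rq_X^\vee$ for $n\geq4$ and zero for $n=3$. So for $n\ge3$ the functional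
\[
\int_{Z_n}=\int_{Y_1}-\frac{n+7}N\int_{Y_2}-\,2(n-2)(n-3)\int_R
\]
on $H^4(X)$, without the last term if $n=3$, vanishes on $c_2(X)$ and on $q_X^\vee$. On the discriminant, the third column and \eqref{eq:var} give
\begin{equation}\label{eq:Z}
\int_{Z_n}\Delta(E_\lambda)=r^2\big[2-2s-2(1-t^2s)+(n-2)(n-3)(t_{22}-t^2)s\big]=-\frac{4r^2s}{n-1}\,v_\lambda .
\end{equation}

\begin{example}
Let $n=3$, $\lambda=(2,1)$, $F=\mathcal{O}_S$. Then $r=2$, $t=0$, and $J$ has eigenvalues $1$ and $-1$, so $v_\lambda=1$. The discriminant takes the values $2$ and $1$ in the first two rows of Table~\ref{tab:values}, while $c_2(X)$ and $q_X^\vee$ both have ratio $10:1$ there. Indeed $\int_{Z_3}\Delta=2-10=-8$, as \eqref{eq:Z} predicts.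
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) This is Propositions~\ref{prop:bundle}, \ref{prop:stab} and~\ref{prop:ext}.

(2) The equivalence (i)$\Leftrightarrow$(ii) is in Proposition~\ref{prop:ext}. Since $E_\lambda$ is stable and rigid, (ii)$\Rightarrow$(iii) is Proposition~\ref{prop:def}, and (iii)$\Rightarrow$(iv) is Proposition~\ref{prop:known}. It remains to prove (iv)$\Rightarrow$(i). For $n=2$ both partitions are rectangles. For $n\ge3$, (iv) gives $\int_{Z_n}\Delta(E_\lambda)=0$, so $v_\lambda=0$ by \eqref{eq:Z}, and $\lambda$ is a rectangle.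

(3) Let $n=ab\ge4$ and $\lambda=(b^a)$. By (2), $\Delta(E_\lambda)=\alpha\,c_2(X)+\beta\,q_X^\vee$ for some $\alpha,\beta\in\mathbb{Q}$. The removable box is in row $a$ and column $b$, so $J=b-a$ and $t=\frac{b-a}{n-1}$. From $ab=n$ we get $(n-1)^2-(b-a)^2=a^2b^2+1-a^2-b^2=(a^2-1)(b^2-1)$. Together with $v_\lambda=0$ in \eqref{eq:var}, this gives
\[
1-t^2=\frac{(a^2-1)(b^2-1)}{(n-1)^2}=\kappa\,\frac{(n-2)(n-3)}{n-1},\qquad t_{22}-t^2=\frac{2(1-t^2)}{(n-2)(n-3)}=\frac{2\kappa}{n-1}.
\]
The row of $R$ in Table~\ref{tab:values} reads $-\frac{\beta}{n-1}=-\frac{r^2s\kappa}{n-1}$, so $\beta=r^2s\kappa$. Using $1-t^2s=(1-s)+s(1-t^2)$, the row of $Y_2$ reads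
\[
3\alpha+\frac{4n-3}{2(n-1)}\,r^2s\kappa=\frac{r^2}4(1-s)+\frac{r^2s\kappa}4\cdot\frac{(n-2)(n-3)}{n-1}.
\]
Since $(n-2)(n-3)-2(4n-3)=n^2-13n+12=(n-1)(n-12)$, we obtain
\[
\alpha=\frac{r^2}{12}(1-s)+r^2s\kappa\,\frac{n-12}{12},
\]
which is the stated formula. If $\Delta(E_\lambda)$ is a multiple of $c_2(X)$, then $\int_R\Delta(E_\lambda)=-\frac{r^2s\kappa}{n-1}$ vanishes because $\int_Rc_2(X)=0$; so $\kappa=0$, that is, $a=1$ or $b=1$. Conversely, if $\kappa=0$ the formula gives a multiple of $c_2(X)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]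
The bundle $E_{(2,2)}$ has rank $d_{(2,2)}=2$, is stable and is rigid by Propositions~\ref{prop:bundle}, \ref{prop:stab} and~\ref{prop:ext}. The partition $(2,2)$ has one removable box, so $\operatorname{Ext}^2(E_{(2,2)},E_{(2,2)})\cong\mathbb{C}$, and Proposition~\ref{prop:def} shows that $E_{(2,2)}$ is projectively hyperholomorphic. By Example~\ref{ex:22}, $\Delta(E_{(2,2)})$ is not a multiple of $c_2(X)$. Up to here Proposition~\ref{prop:known} has not been used. Finally, Theorem~\ref{thm:B}(3) with $a=b=2$, $r_0=1$, $r=2$ gives $\kappa=\frac{9}{6}=\frac32$ and $\Delta=6\big(q_X^\vee-\frac23c_2(X)\big)=6q_X^\vee-4c_2(X)$.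
\end{proof}

\begin{remark}
The row of $Y_1$ was not used in part (3) and serves as a check. For $E_{(2,2)}$ it gives $4\cdot\frac34=3$, and $6\cdot\frac{45}2-4\cdot33=3$. Note also the case $n=12$, $F=\mathcal{O}_S$: for $a,b\ge2$ with $ab=12$ the formula gives $\Delta(E_\lambda)=r^2\kappa\,q_X^\vee$, a nonzero multiple of $q_X^\vee$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BKR}
Bridgeland, King and Reid, J. Amer. Math. Soc. (2001).

\bibitem{Haiman}
Haiman, J. Amer. Math. Soc. (2001).

\bibitem{KM}
Koll\'ar and Mori, J. Amer. Math. Soc. (1992).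

\bibitem{OGrady}
Kieran G. O'Grady, \emph{Moduli of sheaves on hyperk\"ahler manifolds}, arXiv:2602.23194 (2026).

\end{thebibliography}
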